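# When two dualities compose: reflexivity of semidualizing complexes is not transitive

## 1. Duality into $\operatorname{Hom}_k(R,k)$

Let $k$ be a field, let $R$ be a commutative local ring that is a finite-dimensional $k$-algebra, and put $E=\operatorname{Hom}_k(R,k)$, an $R$-module via $(rf)(a)=f(ra)$. Dualizing into $E$ is linear algebra. For an $R$-module $X$ the map
$$\operatorname{Hom}_R(X,E)\to \operatorname{Hom}_k(X,k),\qquad f\mapsto\bigl(x\mapsto f(x)(1)\bigr)$$
is bijective, with inverse $g\mapsto(x\mapsto(r\mapsto g(rx)))$. So $\operatorname{Hom}_R(-,E)\cong\operatorname{Hom}_k(-,k)$ is exact and $E$ is injective. Hence for any $R$-complex $X$ the complex $\mathbf R\mathrm{Hom}_R(X,E)$ is computed by $\operatorname{Hom}_R(X,E)\cong\operatorname{Hom}_k(X,k)$, and $H_n(\mathbf R\mathrm{Hom}_R(X,E))\cong\operatorname{Hom}_k(H_{-n}(X),k)$.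

**Proposition 1.** Let $X$ be an $R$-complex with finite-dimensional total homology. Then $\mathbf R\mathrm{Hom}_R(X,E)$ has finite-dimensional total homology, and the biduality morphism $X\to\mathbf R\mathrm{Hom}_R(\mathbf R\mathrm{Hom}_R(X,E),E)$ is an isomorphism in the derived category. Moreover $\operatorname{Ext}^n_R(E,E)=0$ for $n>0$, and $R\to\operatorname{Hom}_R(E,E)$, $r\mapsto(e\mapsto re)$, is an isomorphism.

*Proof.* The first claim is the homology formula above. Under the identifications with $k$-duals, biduality becomes the canonical map $X\to X^{**}$ of $k$-complexes. Since $k$-duality is exact, this induces on homology the canonical maps $H_n(X)\to H_n(X)^{**}$, which are bijective because $H_n(X)$ is finite-dimensional. The Ext groups vanish since $E$ is injective. For $X=R$, identify $\operatorname{Hom}_R(R,E)$ with $E$ by $f\mapsto f(1)$; biduality $r\mapsto(f\mapsto f(r)=rf(1))$ becomes the map $r\mapsto (e\mapsto re)$, so that map is an isomorphism. $\square$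

So every reasonable complex equals its double dual with respect to $E$. Now replace $E$ by some other module or complex $A$ for which the second half of Proposition 1 still holds. The first half may then fail: some $X$ are recovered from their $A$-dual and some are not. If $B$ is recovered by $A$-duality and $C$ is recovered by $B$-duality, is $C$ recovered by $A$-duality? For $A=E$ the answer is yes, for the trivial reason that everything is. What happens in general?

## 2. Semidualizing complexes and chains of reflexivity

From now on $(R,\mathfrak m,k)$ is a commutative local noetherian ring and $\mathsf D(R)$ is its derived category. Complexes are graded homologically, so $H_{-n}(\mathbf R\mathrm{Hom}_R(X,Y))=\operatorname{Ext}_R^n(X,Y)$ for modules $X,Y$. A complex $X$ is *homologically finite* if $\bigoplus_iH_i(X)$ is a finitely generated $R$-module; in particular only finitely many $H_i(X)$ are nonzero.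

**Definition (semidualizing).** A homologically finite complex $C$ is semidualizing if the homothety morphism $\chi^R_C:R\to\mathbf R\mathrm{Hom}_R(C,C)$ is an isomorphism in $\mathsf D(R)$.

For a finitely generated module $C$ this says that $\operatorname{Ext}^n_R(C,C)=0$ for $n>0$ and that $R\to\operatorname{Hom}_R(C,C)$ is bijective. The ring $R$ is always an example. If $R$ is a finite-dimensional $k$-algebra, then $E$ is an example by Proposition 1, and it can differ from $R$. Take $R=k[x,y]/(x,y)^2$. The $k$-dual of $E/\mathfrak mE$ is the set of elements of $E^*=R^{**}=R$ killed by $\mathfrak m$, which is the 2-dimensional space spanned by $x,y$. So $E$ needs two generators and $E\not\cong R$.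

**Definition (reflexive).** Let $C$ be semidualizing. A homologically finite complex $X$ is $C$-reflexive if $\mathbf R\mathrm{Hom}_R(X,C)$ is homologically finite and the biduality morphism $\delta^C_X:X\to\mathbf R\mathrm{Hom}_R(\mathbf R\mathrm{Hom}_R(X,C),C)$ is an isomorphism in $\mathsf D(R)$.

For example, $R$ is $C$-reflexive for every semidualizing $C$: here $\mathbf R\mathrm{Hom}_R(R,C)\simeq C$, and $\delta^C_R$ becomes $\chi^R_C$.

**Question.** Let $A,B,C$ be semidualizing $R$-complexes. If $B$ is $A$-reflexive and $C$ is $B$-reflexive, must $C$ be $A$-reflexive?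

The problem is taken from Sean Sather-Wagstaff, "Bass Numbers and Semidualizing Complexes", arXiv:0812.0643 (2008).

In four cases the answer is yes with no work. If $C\simeq\Sigma^nR$, then $C$ is $A$-reflexive because $R$ is. If $C\simeq\Sigma^nB$, the conclusion is the hypothesis on $B$. If $B\simeq\Sigma^nA$, then $\mathbf R\mathrm{Hom}_R(-,B)\simeq\Sigma^n\mathbf R\mathrm{Hom}_R(-,A)$, so $B$-reflexive and $A$-reflexive mean the same, and the conclusion is the hypothesis on $C$. If $A$ is dualizing, every homologically finite complex is $A$-reflexive; Proposition 1 is an instance. So in the chain $R,C,B,A$ a counterexample needs a genuine change at each step, and it must stop before a dualizing complex.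

In general the answer is no. We shall prove two statements.

**Theorem A.** Let $k$ be any field. There are an artinian local ring $S$ (a finite-dimensional local $k$-algebra with residue field $k$) and finitely generated semidualizing $S$-modules $A,B,C$ such that $B$ is $A$-reflexive, $C$ is $B$-reflexive, and $\operatorname{Ext}^n_S(C,A)\ne0$ for every $n\ge1$. In particular $\mathbf R\mathrm{Hom}_S(C,A)$ is not homologically finite, so $C$ is not $A$-reflexive. Passing to $S[[t_1,\dots,t_d]]$ gives such examples in every Krull dimension $d\ge0$.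

**Theorem B.** Let $R$ be any local noetherian ring, and let $A,B,C$ be semidualizing $R$-complexes with $B$ $A$-reflexive and $C$ $B$-reflexive. Then $C$ is $A$-reflexive if and only if $\mathbf R\mathrm{Hom}_R(C,B)\otimes^{\mathbf L}_R\mathbf R\mathrm{Hom}_R(B,A)$ is semidualizing. In that case this complex is isomorphic to $\mathbf R\mathrm{Hom}_R(C,A)$.

Theorem B comes first: it is what remains of the natural attempt at a positive answer, and it tells us what a counterexample must look like.

## 3. The complex $\mathbf R\mathrm{Hom}(C,B)\otimes^{\mathbf L}\mathbf R\mathrm{Hom}(B,A)$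

In this section write $\otimes$ for $\otimes^{\mathbf L}_R$ and $\mathrm{RHom}$ for $\mathbf R\mathrm{Hom}_R$. Put
$$C'=\mathrm{RHom}(C,B),\quad B'=\mathrm{RHom}(B,A),\quad W=C'\otimes B',\quad V=\mathrm{RHom}(C,A).$$

**A natural attempt.** An element $f$ of $C'$ and an element $g$ of $B'$ compose to $g\circ f$, so there is a morphism $w:W\to V$, and one hopes that it is an isomorphism. There is good evidence. By the two reflexivity hypotheses,
$$C\simeq\mathrm{RHom}(C',B)\simeq\mathrm{RHom}(C',\mathrm{RHom}(B',A))\simeq\mathrm{RHom}(C'\otimes B',A)=\mathrm{RHom}(W,A).$$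
So $C$ is always the $A$-dual of $W$. If $w$ is an isomorphism, then $\delta^A_C$ should be one too, being essentially this chain.

**Where it stops.** To show that $w$ is an isomorphism we would show that $\operatorname{cone}(w)$ vanishes after applying some functor, and then cancel the functor. Cancellation (Lemma 2 below) requires a bound on the homology of the cone on one side. Now $W$, being a derived tensor product, has homology bounded below but perhaps not above; $V$, being a derived Hom, has homology bounded above but perhaps not below. So the cone may be unbounded on both sides. Each condition in Theorem B supplies the missing bound.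

**Conventions.** Let $\mathsf D^f_+$ (resp. $\mathsf D^f_-$) denote the complexes whose homology modules are finitely generated and vanish in all sufficiently small (resp. large) homological degrees. Complexes in $\mathsf D^f_+$ have bounded-below resolutions by finitely generated free modules. Therefore $\mathsf D^f_+$ is closed under $\otimes$, and $\mathrm{RHom}(V_1,Y)\in\mathsf D^f_-$ when $V_1\in\mathsf D^f_+$ and $Y\in\mathsf D^f_-$. Homologically finite complexes lie in both classes. Semidualizing complexes are nonzero since $R\neq0$. For $Y\ne0$ in $\mathsf D^f_-$ let $\sup Y$ be the largest degree with nonzero homology. Evaluation maps carry the usual signs, $x\otimes f\mapsto(-1)^{|x||f|}f(x)$, which we do not print.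

**Lemma 2.** (a) If $0\ne Y\in\mathsf D^f_-$, then $\mathrm{RHom}(k,Y)\ne0$.
(b) If $0\ne U\in\mathsf D^f_+$ and $0\ne Y\in\mathsf D^f_-$, then $\mathrm{RHom}(U,Y)\ne0$.
(c) If $U_1,U_2\in\mathsf D^f_+$ are nonzero, then $U_1\otimes U_2\neq0$.

*Proof.* (c) If $u_1,u_2$ are the lowest degrees with nonzero homology, then $H_{u_1+u_2}(U_1\otimes U_2)=H_{u_1}(U_1)\otimes_RH_{u_2}(U_2)$. This is nonzero by Nakayama: modulo $\mathfrak m$ it is a tensor product of two nonzero $k$-vector spaces.

(a) The aim is to replace $Y$ by a complex whose top homology is a $k$-vector space. Let $s=\sup Y$ and $x\in\mathfrak m$. The long exact sequence of $Y\xrightarrow{x}Y\to\operatorname{cone}$ embeds $H_s(Y)/xH_s(Y)$, nonzero by Nakayama, in $H_s(\operatorname{cone})$. So the cone is again nonzero, and it lies in $\mathsf D^f_-$. If $K$ is the Koszul complex on generators of $\mathfrak m$, then $K\otimes Y$ is an iterated cone of this kind, so $0\ne K\otimes Y\in\mathsf D^f_-$. Multiplication by each chosen generator is null-homotopic on $K$, so $\mathfrak m$ annihilates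 the homology of $K\otimes Y$.

Let $t=\sup(K\otimes Y)$ and represent $K\otimes Y$ by a complex $J$ of injectives concentrated in degrees $\le t$. Then $H_t(J)=\ker(J_t\to J_{t-1})$, so left exactness of Hom gives $H_t(\mathrm{RHom}(k,K\otimes Y))=\operatorname{Hom}_R(k,H_t(K\otimes Y))$. This is nonzero since $H_t(K\otimes Y)$ is a nonzero $k$-vector space. As $K$ is a bounded complex of finitely generated free modules, $\mathrm{RHom}(k,K\otimes Y)\simeq K\otimes\mathrm{RHom}(k,Y)$. Hence $\mathrm{RHom}(k,Y)\neq0$.

(b) By adjunction,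
$$\mathrm{RHom}(k,\mathrm{RHom}(U,Y))\simeq\mathrm{RHom}(k\otimes U,Y)\simeq\mathbf R\mathrm{Hom}_k(k\otimes U,\mathrm{RHom}(k,Y)).$$
Here $k\otimes U\neq0$ by (c) and $\mathrm{RHom}(k,Y)\ne0$ by (a). Over a field, Hom between complexes with nonzero homology has nonzero homology. $\square$

**Comparing morphisms out of $R$.** A morphism $R\to Z$ in $\mathsf D(R)$ is determined by the image of $1$ in $H_0(Z)$. For $Z=\mathrm{RHom}(U,Y)$ we have $H_0(Z)=\operatorname{Hom}_{\mathsf D(R)}(U,Y)$, so morphisms $R\to\mathrm{RHom}(U,Y)$ correspond to morphisms $U\to Y$, and $\chi$ corresponds to the identity. For $f:U\to Y$ the composites $R\xrightarrow{\chi}\mathrm{RHom}(Y,Y)\xrightarrow{f^*}\mathrm{RHom}(U,Y)$ and $R\xrightarrow{\chi}\mathrm{RHom}(U,U)\xrightarrow{f_*}\mathrm{RHom}(U,Y)$ both correspond to $f$. Hence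
$$f^*\circ\chi_Y=f_*\circ\chi_U. \tag{1}$$

**Lemma 3.** Let $X,Y$ be semidualizing with $X$ $Y$-reflexive, and put $X'=\mathrm{RHom}(X,Y)$. Then evaluation $\mathrm{ev}:X\otimes X'\to Y$ is an isomorphism, and $X'$ is semidualizing.

*Proof.* **Step 1: $\mathrm{ev}$ becomes invertible after applying $\mathrm{RHom}(-,Y)$.** The morphism $\mathrm{ev}^*\circ\chi_Y:R\to\mathrm{RHom}(X\otimes X',Y)$ corresponds to $\mathrm{ev}$. Under the adjunction $\mathrm{RHom}(X\otimes X',Y)\simeq\mathrm{RHom}(X,\mathrm{RHom}(X',Y))$ the morphism $\mathrm{ev}$ goes to $\delta^Y_X$. So, after this identification, $\mathrm{ev}^*\circ\chi_Y=(\delta^Y_X)_*\circ\chi_X$. The right side is an isomorphism because $X$ is semidualizing and $Y$-reflexive. Since $\chi_Y$ is an isomorphism, so is $\mathrm{ev}^*$.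

**Step 2: cancel $\mathrm{RHom}(-,Y)$.** Step 1 says $\mathrm{RHom}(\operatorname{cone}(\mathrm{ev}),Y)=0$. The complex $X'$ is homologically finite, so $X\otimes X'$ and $\operatorname{cone}(\mathrm{ev})$ lie in $\mathsf D^f_+$; also $0\ne Y\in\mathsf D^f_-$. By Lemma 2(b), $\operatorname{cone}(\mathrm{ev})=0$.

**Step 3: $X'$ is semidualizing.** Under the other adjunction $\mathrm{RHom}(X\otimes X',Y)\simeq\mathrm{RHom}(X',\mathrm{RHom}(X,Y))=\mathrm{RHom}(X',X')$, the morphism $\mathrm{ev}$ goes to the identity of $X'$. So $\mathrm{ev}^*\circ\chi_Y$ becomes $\chi_{X'}$. It is an isomorphism, and $X'$ is homologically finite. $\square$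

*Proof of Theorem B.* **Step 1: set up the maps.** By reflexivity $C'$ and $B'$ are homologically finite, so $W\in\mathsf D^f_+$; also $V\in\mathsf D^f_-$. Let
$$\varepsilon:C\otimes W=C\otimes C'\otimes B'\to B\otimes B'\to A$$
be the composite of the two evaluations. By Lemma 3, applied to $(C,B)$ and to $(B,A)$, it is an isomorphism. Let $w:W\to V$ and $w':C\to\mathrm{RHom}(W,A)$ be its adjoints. On elements $w'$ is $c\mapsto(f\otimes g\mapsto g(f(c)))$, so it is the composite
$$C\xrightarrow{\delta^B_C}\mathrm{RHom}(C',B)\xrightarrow{\mathrm{RHom}(C',\delta^A_B)}\mathrm{RHom}(C',\mathrm{RHom}(B',A))\simeq\mathrm{RHom}(W,A). \tag{2}$$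
Both $\delta$'s are isomorphisms, so $w'$ is an isomorphism. Finally,
$$\mathrm{RHom}(w,A)\circ\delta^A_C=w', \tag{3}$$
because the left side sends $c$ first to $(v\mapsto v(c))$ and then to $(\omega\mapsto w(\omega)(c)=\varepsilon(c\otimes\omega))$.

**Step 2: if $C$ is $A$-reflexive, then $w$ is an isomorphism and $W$ is semidualizing.** Now $V$ is homologically finite, and this is the missing bound: $\operatorname{cone}(w)\in\mathsf D^f_+$. By Lemma 3, $V$ is semidualizing and $\mathrm{ev}:C\otimes V\to A$ is an isomorphism. By definition of $w$ we have $\mathrm{ev}\circ(C\otimes w)=\varepsilon$, so $C\otimes w$ is an isomorphism and $C\otimes\operatorname{cone}(w)=0$. As $C\ne0$, Lemma 2(c) gives $\operatorname{cone}(w)=0$. So $W\simeq V=\mathrm{RHom}(C,A)$, and $W$ is semidualizing.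

**Step 3: if $W$ is semidualizing, then $C$ is $A$-reflexive.** Now $W$ is homologically finite, so $\operatorname{cone}(w)\in\mathsf D^f_-$. The morphism $w_*\circ\chi_W:R\to\mathrm{RHom}(W,V)$ corresponds to $w$, hence under $\mathrm{RHom}(W,V)\simeq\mathrm{RHom}(C\otimes W,A)$ it corresponds to $\varepsilon$. So it equals $\varepsilon^*\circ\chi_A$, an isomorphism. Since $\chi_W$ is an isomorphism, so is $w_*$, that is, $\mathrm{RHom}(W,\operatorname{cone}(w))=0$. As $0\neq W\in\mathsf D^f_+$, Lemma 2(b) gives $\operatorname{cone}(w)=0$. So $V\simeq W$ is homologically finite. In (3) both $w'$ and $\mathrm{RHom}(w,A)$ are isomorphisms, hence so is $\delta^A_C$. $\square$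

So a counterexample is precisely a chain for which $W$ is not semidualizing. We shall arrange that the homology of $W$ is unbounded.

## 4. Chains of modules over $P\otimes_kP\otimes_kP$

First we need a supply of chains $R,C,B,A$ that change at every step. Here is a convenient test for reflexivity.

**Lemma 4.** Let $T$ be a local noetherian ring, let $X,X',Y$ be finitely generated $T$-modules with $Y$ semidualizing, and let $\mu:X\otimes_TX'\to Y$ be linear. Suppose $\operatorname{Ext}^n_T(X,Y)=0=\operatorname{Ext}^n_T(X',Y)$ for $n>0$, and suppose both adjoint maps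
$$\kappa:X'\to\operatorname{Hom}_T(X,Y),\ \kappa(x')(x)=\mu(x\otimes x');\qquad \kappa':X\to\operatorname{Hom}_T(X',Y),\ \kappa'(x)(x')=\mu(x\otimes x')$$
are isomorphisms. Then $X$ is $Y$-reflexive and $\mathbf R\mathrm{Hom}_T(X,Y)\simeq X'$.

*Proof.* Put $D=\operatorname{Hom}_T(X,Y)$ and let $Y\to J$ be an injective resolution. The vanishing of $\operatorname{Ext}^n_T(X,Y)$ for $n>0$ says that $D\to\operatorname{Hom}_T(X,J)$ is a quasi-isomorphism. So $\mathbf R\mathrm{Hom}_T(X,Y)\simeq D\cong X'$, which is homologically finite. The derived biduality morphism is $X\to\operatorname{Hom}_T(\operatorname{Hom}_T(X,J),J)$. Compose it with the quasi-isomorphism to $\operatorname{Hom}_T(D,J)$ given by restriction along $D\to\operatorname{Hom}_T(X,J)$. The result sends $x$ to $f\mapsto f(x)$ and lands in $\operatorname{Hom}_T(D,Y)$. Since $D\cong X'$, also $\operatorname{Ext}^n_T(D,Y)=0$ for $n>0$, so $\operatorname{Hom}_T(D,Y)\to\operatorname{Hom}_T(D,J)$ is a quasi-isomorphism. Hence derived biduality is represented by the module map $\delta:X\to\operatorname{Hom}_T(D,Y)$,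 $x\mapsto(f\mapsto f(x))$. The composite $\operatorname{Hom}_T(\kappa,Y)\circ\delta$ sends $x$ to $x'\mapsto\kappa(x')(x)=\mu(x\otimes x')$, so it equals $\kappa'$. Both $\kappa$ and $\kappa'$ are isomorphisms, so $\delta$ is one. $\square$

Now let $P$ be a finite-dimensional commutative local $k$-algebra with residue field $k$, to be chosen in Section 5, and let $E=\operatorname{Hom}_k(P,k)$. From here on
$$R=P\otimes_kP\otimes_kP .$$
It is a finite-dimensional $k$-algebra, and the kernel of $R\to k$ is generated by nilpotent elements, so $R$ is local with residue field $k$. For $I\subseteq\{1,2,3\}$ put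
$$A_I=N_1\otimes_kN_2\otimes_kN_3,\qquad N_i=E\text{ if }i\in I,\quad N_i=P\text{ if }i\notin I .$$
For instance $A_\varnothing=R$ and $A_{\{1\}}=E\otimes_k P\otimes_k P$. If $I\subseteq J$, then in each tensor position at most one of $A_I$, $A_{J\setminus I}$ has an $E$, so the maps $P\otimes_PP\to P$, $E\otimes_PP\to E$, $P\otimes_PE\to E$ combine to an isomorphism $m:A_I\otimes_RA_{J\setminus I}\to A_J$. The same rule defines $m:A_{J\setminus I}\otimes_RA_I\to A_J$, and $m(b\otimes a)=m(a\otimes b)$.

**Lemma 5.** If $I\subseteq J$, then $\operatorname{Ext}^n_R(A_I,A_J)=0$ for $n>0$, and $A_{J\setminus I}\to\operatorname{Hom}_R(A_I,A_J)$, $a\mapsto(b\mapsto m(b\otimes a))$, is an isomorphism.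

*Proof.* Write $A_I=\bigotimes N_i$ and $A_J=\bigotimes N_i'$. Choose resolutions $Q^{(i)}\to N_i$ by finitely generated free $P$-modules. By the Künneth formula over $k$, $Q^{(1)}\otimes_kQ^{(2)}\otimes_kQ^{(3)}$ is a resolution of $A_I$ by finitely generated free $R$-modules. Because all terms are finitely generated free,
$$\operatorname{Hom}_R\Bigl(\bigotimes_iQ^{(i)},\bigotimes_iN_i'\Bigr)\cong\bigotimes_i\operatorname{Hom}_P(Q^{(i)},N'_i).$$
Künneth again gives $\operatorname{Ext}^n_R(A_I,A_J)\cong\bigoplus_{n_1+n_2+n_3=n}\bigotimes_i\operatorname{Ext}^{n_i}_P(N_i,N_i')$. Since $I\subseteq J$, each pair $(N_i,N'_i)$ is $(P,P)$, $(P,E)$ or $(E,E)$, and the positive Ext's vanish because $P$ is free and $E$ is injective. For $n=0$ the map is the tensor product of $P\to\operatorname{Hom}_P(P,P)$, $E\to\operatorname{Hom}_P(P,E)$ and $P\to\operatorname{Hom}_P(E,E)$ in the appropriate positions; the last one is bijective by Proposition 1. $\square$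

With $J=I$, Lemma 5 says that each $A_I$ is semidualizing. With Lemma 5 for $(I,J)$ and for $(J\setminus I,J)$, Lemma 4 says that $A_I$ is $A_J$-reflexive whenever $I\subseteq J$. This gives chains such as $\varnothing\subset\{1\}\subset\{1,2\}\subset\{1,2,3\}$, but no counterexample: $\{1\}\subseteq\{1,2,3\}$, so $A_{\{1\}}$ is $A_{\{1,2,3\}}$-reflexive.

**Changing the ring so that one subset misbehaves.** For a finitely generated $R$-module $M$, the *trivial extension* $R\ltimes M$ is $R\oplus M$ with product $(r,x)(r',x')=(rr',rx'+r'x)$. For example $k\ltimes k=k[x]/(x^2)$. Put $S=R\ltimes M$ and move the chain to $X_I=S\otimes_RA_I$. If everything goes as over $R$, then for $C=X_{\{1\}}$, $B=X_{\{1,2\}}$, $A=X_{\{1,2,3\}}$ we get $\mathbf R\mathrm{Hom}_S(C,B)\simeq X_{\{2\}}$ and $\mathbf R\mathrm{Hom}_S(B,A)\simeq X_{\{3\}}$, and the complex $W$ of Theorem B should be $S\otimes^{\mathbf L}_RA_{\{2,3\}}$. Its homology contains the modules $\operatorname{Tor}^R_n(M,A_{\{2,3\}})$. So the plan is to find $M$ with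
$$\operatorname{Tor}^R_n(M,A_I)=0\ (n>0)\ \text{for } I\ne\{2,3\},\qquad \operatorname{Tor}_n^R(M,A_{\{2,3\}})\neq0\ (n\ge1). \tag{4}$$
The sets whose Tor must vanish include those of the chain and the differences $\{2\}$, $\{3\}$, while $\{2,3\}$, the difference of the two ends, must not.

Such an $M$ can be built from three pieces. Over a field, a tensor product of complexes has zero homology exactly when one factor does. So take a resolution of $M$ that is a tensor product of three complexes over $P$. In positions 2 and 3 use a complex that is acyclic, but not acyclic after $-\otimes_PE$; in position 1 use the reverse. Then homology survives on $A_I$ only if $1\notin I$, $2\in I$ and $3\in I$. Position 1 must be of the reverse type: with a complex that is not acyclic after $-\otimes_PE$ there, homology would also survive on $A_{\{1,2,3\}}$, and $A$ would be spoiled.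

## 5. A $2\times2$ matrix that is exact over $P$ but not over $E$

We need a ring $P$ and a square matrix $\Phi$ over $P$ with $\Phi^2=0$. For a $P$-module $N$ let $H(N^2,\Phi)=\ker\Phi/\operatorname{im}\Phi$ on column vectors in $N^2$. We want $H(P^2,\Phi)=0$ and $H(E^2,\Phi)\neq0$.

**Transposes.** The $k$-dual of $\Phi^T:P^2\to P^2$ is $\Phi:E^2\to E^2$. Indeed, for $\Phi=\begin{pmatrix}p&q\\r&s\end{pmatrix}$ and $(f,g)\in E^2$,
$$f(pa+rb)+g(qa+sb)=(pf+qg)(a)+(rf+sg)(b).$$
Likewise the $k$-dual of $\Phi:P^2\to P^2$ is $\Phi^T:E^2\to E^2$. So $H(E^2,\Phi)$ is the $k$-dual of $H(P^2,\Phi^T)$, and we need a matrix that is exact over $P$ while its transpose is not.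

**What cannot work.** A $1\times1$ matrix $(u)$ with $u^2=0$ equals its transpose, so $H(P,u)$ and $H(E,u)$ vanish together. For example, multiplication by $x$ on $P=k[x]/(x^2)$ is exact, and so is multiplication by $x$ on $E$. More generally, if $E\cong P$, no matrix of any size can work. So we need a $2\times2$ matrix at least, and $P$ with $E\not\cong P$.

**The ring.** Let $P=k\oplus P_1\oplus P_2$, where $P_1$ has basis $p,q,r,s,y$ and $P_2$ has basis $e_1,e_2,e_3,e_4$. Products $P_1\times P_1\to P_2$ are given by the symmetric table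

| | $p$ | $q$ | $r$ | $s$ | $y$ |
|---|---|---|---|---|---|
| $p$ | $0$ | $e_1$ | $e_3$ | $e_4$ | $e_2$ |
| $q$ | $e_1$ | $-e_2$ | $0$ | $-e_1$ | $e_3$ |
| $r$ | $e_3$ | $0$ | $e_2$ | $-e_3$ | $0$ |
| $s$ | $e_4$ | $-e_1$ | $-e_3$ | $0$ | $0$ |
| $y$ | $e_2$ | $e_3$ | $0$ | $0$ | $0$ |

and $P_1P_2=P_2P_2=0$. Any symmetric bilinear map $P_1\times P_1\to P_2$ gives a commutative associative algebra in this way, since all triple products from $P_1\oplus P_2$ are $0$. So $P$ is a graded local $k$-algebra of dimension $10$ with residue field $k$. Put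
$$\Phi=\begin{pmatrix}p&q\\ r&s\end{pmatrix},\qquad \Phi^2=\begin{pmatrix}p^2+qr& pq+qs\\ rp+sr& rq+s^2\end{pmatrix}=\begin{pmatrix}0&e_1-e_1\\ e_3-e_3&0\end{pmatrix}=0,$$
and hence $(\Phi^T)^2=(\Phi^2)^T=0$.

The dimensions $1,5,4$ leave no slack. Exactness of $\Phi$, which has degree $1$, means exactness of $0\to k^2\to P_1^2\to P_2^2\to0$, and indeed $2-10+8=0$.

**Lemma 6.** On column vectors in $P^2$: (a) $\ker\Phi=\operatorname{im}\Phi$; (b) $\ker\Phi^T\neq\operatorname{im}\Phi^T$.

*Proof.* Both maps are homogeneous of degree $1$.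

(a) **Surjectivity in degree 2.** We have $\Phi\binom ab=\binom{pa+qb}{ra+sb}$. For $b=0$ and $a=p,q,r,s,y$ the values are
$$(0,e_3),\ (e_1,0),\ (e_3,e_2),\ (e_4,-e_3),\ (e_2,0).$$
For $a=0$ and $b=p,q,r,s,y$ they are
$$(e_1,e_4),\ (-e_2,-e_1),\ (0,-e_3),\ (-e_1,0),\ (e_3,0).$$
The span contains $(e_1,0),(e_2,0),(e_3,0),(0,e_3)$. Subtracting these from $(e_3,e_2)$, $(e_4,-e_3)$, $(e_1,e_4)$, $(-e_2,-e_1)$, we find that it also contains $(0,e_2)$, $(e_4,0)$, $(0,e_4)$, $(0,e_1)$. So $\Phi:P_1^2\to P_2^2$ is surjective, with kernel of dimension $10-8=2$.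

**Comparing kernel and image degree by degree.** In degree $0$, the map $\Phi:k^2\to P_1^2$ sends the basis vectors to $(p,r)$ and $(q,s)$. It is injective because $p,q,r,s$ are linearly independent, so the kernel in degree $0$ is $0$, as is the image. In degree $1$, the image is 2-dimensional and lies in the 2-dimensional kernel of $\Phi|_{P_1^2}$, so the two agree. In degree $2$, the kernel is all of $P_2^2$, which equals $\Phi(P_1^2)$.

(b) We have $\Phi^T\binom ab=\binom{pa+rb}{qa+sb}$. For $b=0$ and $a=p,q,r,s,y$ the values are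
$$(0,e_1),\ (e_1,-e_2),\ (e_3,0),\ (e_4,-e_1),\ (e_2,e_3).$$
For $a=0$ and $b=p,q,r,s,y$ they are
$$(e_3,e_4),\ (0,-e_1),\ (e_2,-e_3),\ (-e_3,0),\ (0,0).$$
Consider the functional $(u,v)\mapsto e_1^*(u)+e_2^*(v)$ on $P_2^2$. Only $(e_1,-e_2)$ involves $e_1$ on the left or $e_2$ on the right, and its value is $1-1=0$. So the functional kills $\Phi^T(P_1^2)$, but it takes the value $1$ on $(e_1,0)$. Since $P_1P_2=0$, we get $(e_1,0)\in\ker\Phi^T\setminus\operatorname{im}\Phi^T$. $\square$

No coefficient was divided by, so this holds over every field. By the transpose remark, Lemma 6 gives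
$$H(P^2,\Phi)=0,\quad H(E^2,\Phi)\ne0,\qquad H(P^2,\Phi^T)\neq0,\quad H(E^2,\Phi^T)=0. \tag{5}$$
Thus $\Phi$ serves in positions 2 and 3, and $\Phi^T$ in position 1.

## 6. A 2-periodic complex whose only homology is on $A_{\{2,3\}}$

A $\mathbb Z/2$-*complex* is a $\mathbb Z/2$-graded module with an odd endomorphism $\partial$ with $\partial^2=0$. Its *unfolding* is the 2-periodic complex indexed by $\mathbb Z$ with the even part in even degrees and the odd part in odd degrees. For example, $k[x]/(x^2)$ in both parities with $\partial=x$ unfolds to $\cdots\xrightarrow{x}k[x]/(x^2)\xrightarrow{x}k[x]/(x^2)\xrightarrow{x}\cdots$, which is exact. The tensor product over $k$ has differential $\partial(x\otimes x')=\partial x\otimes x'+(-1)^{|x|}x\otimes\partial x'$.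

**Lemma 7.** For $\mathbb Z/2$-complexes $U,U'$ of $k$-vector spaces, $H(U\otimes_kU')\cong H(U)\otimes_kH(U')$ as $\mathbb Z/2$-graded spaces.

*Proof.* In each parity $i$ write $\ker\partial=B_i\oplus H_i$ with $B_i=\operatorname{im}\partial$, and $U_i=B_i\oplus H_i\oplus L_i$, so that $\partial$ maps $L_i$ isomorphically onto $B_{i+1}$. Then $U$ is the direct sum of $H$, with zero differential, and $B\oplus L$. The latter is contractible: let $h$ be the inverse isomorphism $B_{i+1}\to L_i$ on $B$ and $0$ on $L$; then $\partial h+h\partial=1$. If $h$ contracts a complex, then $h\otimes1$ contracts its tensor product with any other: in $\partial(h\otimes1)+(h\otimes1)\partial$ the terms $hx\otimes\partial x'$ occur with signs $(-1)^{|x|+1}$ and $(-1)^{|x|}$ and cancel, leaving $(\partial h+h\partial)\otimes1=1$. So in $U\otimes_kU'$ only $H\otimes_kH'$, with zero differential, contributes. $\square$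

Let $G^{(1)}$ be the $\mathbb Z/2$-complex with $P^2$ in both parities and both differentials $\Phi^T$, and let $G^{(2)}=G^{(3)}$ be the same with $\Phi$. Put $G=G^{(1)}\otimes_kG^{(2)}\otimes_kG^{(3)}$, a $\mathbb Z/2$-complex of finitely generated free $R$-modules, and let $F$ be its unfolding, $F_n=G_{n\bmod 2}$.

**Lemma 8.** The complex $F\otimes_RA_I$ is acyclic if $I\neq\{2,3\}$, and
$$H_n(F\otimes_RA_{\{2,3\}})\ne0\quad\text{for all }n\in\mathbb Z. \tag{6}$$

*Proof.* Write $A_I=N_1\otimes_kN_2\otimes_kN_3$. Then $G\otimes_RA_I\cong\bigotimes_k(G^{(i)}\otimes_PN_i)$, so by Lemma 7 its homology is the tensor product of the $H(G^{(i)}\otimes_PN_i)$. The first factor is $H(N_1^2,\Phi^T)$ in both parities; by (5) it vanishes if and only if $N_1=E$, that is, $1\in I$. The second and third factors are $H(N_i^2,\Phi)$ in both parities; they vanish if and only if $N_i=P$, that is, $i\notin I$. So $H(G\otimes_RA_I)=0$ if and only if $1\in I$ or $2\notin I$ or $3\notin I$, that is, $I\ne\{2,3\}$. For $I=\{2,3\}$ each factor is nonzero in both parities, so the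 tensor product is nonzero in both parities. $\square$

Call $I$ *good* if $I\neq\{2,3\}$. Put
$$M=\operatorname{coker}(F_1\to F_0),\qquad M_I=M\otimes_RA_I=\operatorname{coker}(F_1\otimes_RA_I\to F_0\otimes_RA_I).$$
Since $\varnothing$ is good, $F$ itself is acyclic and $F_{\ge0}$ is a free resolution of $M$. Hence $\operatorname{Tor}^R_n(M,A_I)=H_n(F\otimes_RA_I)$ for $n\geq1$, and the plan (4) is realized. Since $F$ also extends to the right, we get more. For good $I$, exactness at $F_0\otimes_RA_I$ identifies $M_I$ with the image of $F_0\otimes_RA_I$ in $F_{-1}\otimes_RA_I$, so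
$$\operatorname{Tor}^R_n(M,A_I)=0\ (n>0),\qquad 0\to M_I\to F_{-1}\otimes_RA_I\to F_{-2}\otimes_RA_I\to\cdots\ \text{is exact}. \tag{7}$$

## 7. Ext from $A_I$ to $M_J$

Since $S=R\oplus M$ as an $R$-module, Ext over $S$ will involve Ext over $R$ into $M_J$. The coresolution in (7) computes it. Recall the textbook fact: if $0\to N\to T^0\to T^1\to\cdots$ is exact and $\operatorname{Ext}^n_R(L,T^j)=0$ for all $n>0$ and all $j$, then $\operatorname{Ext}^n_R(L,N)=H^n(\operatorname{Hom}_R(L,T^\bullet))$.

**Lemma 9.** Let $I\subseteq J$ with $J$ good.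

(a) If $J\setminus I$ is good, then $\operatorname{Ext}^n_R(A_I,M_J)=0$ for $n>0$, and $M_{J\setminus I}\to\operatorname{Hom}_R(A_I,M_J)$, $x\otimes a\mapsto(b\mapsto x\otimes m(b\otimes a))$, is an isomorphism.

(b) If $J\setminus I=\{2,3\}$, then $\operatorname{Ext}^n_R(A_I,M_J)\neq0$ for all $n\ge1$.

*Proof.* **Step 1: turn Ext into homology of $F\otimes_R A_{J\setminus I}$.** Each $F_{-j}\otimes_RA_J$ is a finite direct sum of copies of $A_J$. By Lemma 5, $\operatorname{Ext}^n_R(A_I,F_{-j}\otimes_RA_J)=0$ for $n>0$, and there are isomorphisms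
$$F_{-j}\otimes_RA_{J\setminus I}\xrightarrow{\cong}\operatorname{Hom}_R(A_I,F_{-j}\otimes_RA_J),\qquad x\otimes a\mapsto(b\mapsto x\otimes m(b\otimes a)),$$
natural in the free module $F_{-j}$. Apply the textbook fact to the coresolution (7) of $M_J$, which exists because $J$ is good. So $\operatorname{Ext}^n_R(A_I,M_J)$ is the $n$-th cohomology of
$$F_{-1}\otimes_RA_{J\setminus I}\to F_{-2}\otimes_RA_{J\setminus I}\to\cdots$$
with $F_{-1}\otimes_RA_{J\setminus I}$ in degree $0$.

**Step 2: positive degrees.** For $n\ge1$ this cohomology is $H_{-1-n}(F\otimes_RA_{J\setminus I})$. By Lemma 8 it is $0$ if $J\setminus I$ is good and nonzero if $J\setminus I=\{2,3\}$.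

**Step 3: degree zero.** Let $J\setminus I$ be good. By (7) for $J\setminus I$, the kernel of $F_{-1}\otimes_RA_{J\setminus I}\to F_{-2}\otimes_RA_{J\setminus I}$ is $M_{J\setminus I}$, embedded by $\bar x\otimes a\mapsto\partial x\otimes a$ for $x\in F_0$. The isomorphism of Step 1 sends $\partial x\otimes a$ to $b\mapsto\partial x\otimes m(b\otimes a)$. This is the image of $b\mapsto\bar x\otimes m(b\otimes a)$ under the embedding $M_J\to F_{-1}\otimes_RA_J$. So the resulting isomorphism $M_{J\setminus I}\to\operatorname{Hom}_R(A_I,M_J)$ is the displayed map. $\square$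

Case (b) occurs for one pair only: $J\supseteq\{2,3\}$ and $J\neq\{2,3\}$ force $J=\{1,2,3\}$ and $I=\{1\}$.

## 8. The trivial extension $R\ltimes M$ and the proof of Theorem A

Let $S=R\ltimes M$ with the $M$ of Section 6. It is a commutative finite-dimensional $k$-algebra, and $\mathfrak m_R\oplus M$ is a nilpotent ideal with quotient $k$, so $S$ is local with residue field $k$. For good $I$ put $X_I=S\otimes_RA_I$. Then $X_\varnothing=S$, and $X_I=A_I\oplus M_I$ as an $R$-module.

**Step 1: reduce Ext over $S$ to Ext over $R$.** Let $I,J$ be good with $I\subseteq J$, and let $Q\to A_I$ be a free resolution over $R$. By (7), $\operatorname{Tor}^R_n(S,A_I)=\operatorname{Tor}^R_n(R,A_I)\oplus\operatorname{Tor}^R_n(M,A_I)=0$ for $n>0$. So $S\otimes_RQ\to X_I$ is a free resolution over $S$. Since $\operatorname{Hom}_S(S\otimes_RQ,X_J)=\operatorname{Hom}_R(Q,X_J)$,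
$$\operatorname{Ext}^n_S(X_I,X_J)\cong\operatorname{Ext}^n_R(A_I,X_J)=\operatorname{Ext}^n_R(A_I,A_J)\oplus\operatorname{Ext}^n_R(A_I,M_J). \tag{8}$$

**Step 2: compute $\operatorname{Hom}_S(X_I,X_J)$ and kill the higher Ext when $I$, $J$, $J\setminus I$ are all good.** Let $\mu=S\otimes_R m:X_I\otimes_SX_{J\setminus I}\to X_J$, and let $\kappa_{I,J}:X_{J\setminus I}\to\operatorname{Hom}_S(X_I,X_J)$ be its adjoint, $\kappa_{I,J}(y)(x)=\mu(x\otimes y)$. Under $\operatorname{Hom}_S(X_I,X_J)=\operatorname{Hom}_R(A_I,S\otimes_RA_J)$ the map $\kappa_{I,J}$ is $s\otimes a\mapsto(b\mapsto s\otimes m(b\otimes a))$. Decompose $S=R\oplus M$: on $A_{J\setminus I}$ this is the isomorphism of Lemma 5, and on $M_{J\setminus I}$ it is the isomorphism of Lemma 9(a). The positive Ext's in (8) vanish by the same two lemmas. So, for $I\subseteq J$ with $I,J,J\setminus I$ good,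
$$\kappa_{I,J}\ \text{is an isomorphism and}\ \operatorname{Ext}^n_S(X_I,X_J)=0\ \text{for }n>0. \tag{9}$$

**Step 3: each $X_I$ with $I$ good is semidualizing.** Take $J=I$, so that $J\setminus I=\varnothing$ is good. The map $\kappa_{I,I}:S\to\operatorname{Hom}_S(X_I,X_I)$ is the homothety $s\mapsto(x\mapsto sx)$. Now (9) is the module form of the definition.

**Step 4: if $I\subseteq J$ with $I,J,J\setminus I$ good, then $X_I$ is $X_J$-reflexive and $\mathbf R\mathrm{Hom}_S(X_I,X_J)\simeq X_{J\setminus I}$.** Apply Lemma 4 over $S$ with $X=X_I$, $X'=X_{J\setminus I}$, $Y=X_J$ and the pairing $\mu$. The pair $(I,J)$ in (9) gives the vanishing of $\operatorname{Ext}^n_S(X_I,X_J)$ and the bijectivity of $\kappa=\kappa_{I,J}$. The pair $(J\setminus I,J)$, whose difference is $I$, gives the vanishing of $\operatorname{Ext}^n_S(X_{J\setminus I},X_J)$ and the bijectivity of $\kappa_{J\setminus I,J}$. The latter is the second adjoint $\kappa'$ of the same pairing $\mu$, because $m(b\otimes a)=m(a\otimes b)$.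

**Step 5: the three modules.** Set
$$C=X_{\{1\}},\qquad B=X_{\{1,2\}},\qquad A=X_{\{1,2,3\}}.$$
The sets $\varnothing$, $\{1\}$, $\{2\}$, $\{3\}$, $\{1,2\}$, $\{1,2,3\}$ are all good.

* $A,B,C$ are semidualizing by Step 3.
* $C$ is $B$-reflexive by Step 4 with $I=\{1\}$, $J=\{1,2\}$, $J\setminus I=\{2\}$.
* $B$ is $A$-reflexive by Step 4 with $I=\{1,2\}$, $J=\{1,2,3\}$, $J\setminus I=\{3\}$.
* For $I=\{1\}$ and $J=\{1,2,3\}$ the difference is $\{2,3\}$. Formula (8) needs only that $I$ and $J$ are good. So $\operatorname{Ext}^n_S(C,A)$ has the direct summand $\operatorname{Ext}^n_R(A_{\{1\}},M_{\{1,2,3\}})$, which is nonzero for every $n\ge1$ by Lemma 9(b).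

Hence $\mathbf R\mathrm{Hom}_S(C,A)$ has nonzero homology in infinitely many degrees, it is not homologically finite, and $C$ is not $A$-reflexive.

**Step 6: every Krull dimension.** Let $\tilde S=S[[t_1,\dots,t_d]]$. It is noetherian and local with residue field $k$, and $S\to\tilde S$ is flat and local, hence faithfully flat. The ideal $\mathfrak m_S\tilde S$ is nilpotent with quotient $k[[t_1,\dots,t_d]]$, so $\dim\tilde S=d$. For finitely generated $S$-modules $X,Y$, computing with resolutions by finitely generated free modules gives natural isomorphisms $\tilde S\otimes_S\operatorname{Ext}^n_S(X,Y)\cong\operatorname{Ext}^n_{\tilde S}(\tilde S\otimes_SX,\tilde S\otimes_SY)$. So homothety maps and adjoints of pairings go to the corresponding maps over $\tilde S$, isomorphisms stay isomorphisms, and zero Ext's stay zero. Hence the modules $\tilde S\otimes_SA$, $\tilde S\otimes_SB$, $\tilde S\otimes_SC$ are semidualizing, and Lemma 4 over $\tilde S$, applied to $\tilde S\otimes_S\mu$, gives the two reflexivities. Finally $\operatorname{Ext}^n_{\tilde S}(\tilde S\otimes_SC,\tilde S\otimes_SA)\cong\tilde S\otimes_S\operatorname{Ext}^n_S(C,A)\neq0$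 for $n\ge1$ by faithful flatness. This proves Theorem A. $\square$

## 9. The complex $W$ in the example

We can now see concretely how the attempt of Section 3 fails. By Step 4, $\mathbf R\mathrm{Hom}_S(C,B)\simeq X_{\{2\}}$ and $\mathbf R\mathrm{Hom}_S(B,A)\simeq X_{\{3\}}$. By the Tor vanishing in (7), $X_I\simeq S\otimes^{\mathbf L}_RA_I$ for $I=\{2\},\{3\}$. Therefore
$$W\simeq X_{\{2\}}\otimes^{\mathbf L}_SX_{\{3\}}\simeq S\otimes^{\mathbf L}_R\bigl(A_{\{2\}}\otimes^{\mathbf L}_RA_{\{3\}}\bigr)\simeq S\otimes^{\mathbf L}_RA_{\{2,3\}}.$$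
The last step holds because, by Künneth, $\operatorname{Tor}^R_n(A_{\{2\}},A_{\{3\}})$ is built from $\operatorname{Tor}^P(P,P)$, $\operatorname{Tor}^P(E,P)$ and $\operatorname{Tor}^P(P,E)$, so it is $0$ for $n>0$ and $A_{\{2,3\}}$ for $n=0$. Hence for all $n\ge1$
$$H_n(W)\cong\operatorname{Tor}^R_n(M,A_{\{2,3\}})=H_n(F\otimes_RA_{\{2,3\}})\ne0 .$$
So $W$ is not even homologically bounded, in agreement with Theorem B. Its $A$-dual is nevertheless the module $C$, by (2). The morphism $w:W\to V=\mathbf R\mathrm{Hom}_S(C,A)$ goes from a complex with nonzero homology in every degree $n\geq1$ to a complex with nonzero homology in every degree $n\le-1$. Its cone is unbounded on both sides, so neither form of cancellation in Lemma 2 applies to it.
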